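# Neighborly spheres whose missing faces all have the middle dimension

## 1. Octahedra, bipyramids and their minimal nonfaces

Take the octahedron with vertices $\pm1,\pm2,\pm3$, where $i$ and $-i$ are opposite. A set of vertices is a face exactly when it contains no opposite pair. So the vertex sets that are not faces, but all of whose proper subsets are faces, are the three pairs $\{1,-1\},\{2,-2\},\{3,-3\}$. These three pairs encode the whole complex, and all have size $2$.

Smaller triangulated $2$-spheres do not behave so uniformly. In the boundary of the tetrahedron the only minimal nonface is the set of all four vertices. In the bipyramid over a triangle $abc$ with apexes $N,S$ the minimal nonfaces are $\{N,S\}$ and $\{a,b,c\}$, of sizes $2$ and $3$.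

Now enlarge the octahedron. Put a new vertex $v$ slightly outside it, just above the midpoint of the edge $\{1,2\}$, and take the convex hull. The facets $\{1,2,3\}$ and $\{1,2,-3\}$ disappear, and with them the edge $\{1,2\}$; the new facets join $v$ to the four edges of the quadrilateral $1,3,2,-3$. The facets at $3$ are now
$$\{3,1,v\},\ \{3,v,2\},\ \{3,2,-1\},\ \{3,-1,-2\},\ \{3,-2,1\},$$
so the neighbors of $3$ form the pentagon $1,v,2,-1,-2$, and the same holds for $-3$. These are all $8-2+4=10$ facets: we have built the bipyramid over a pentagon. Its minimal nonfaces are the pair of apexes and the five diagonals of the pentagon. Indeed, a set containing none of these six pairs has at most one apex and at most two pentagon vertices, which are then consecutive, so it is a face. Again all minimal nonfaces have size $2$.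

In the same way, for every $n\ge6$ the bipyramid over an $(n-2)$-gon has $n$ vertices and only minimal nonfaces of size $2$, because a set of pairwise adjacent vertices of a cycle of length at least $4$ has at most two elements. With five vertices it cannot be done. A triangulated $2$-sphere on $5$ vertices has $9$ edges, so exactly one pair $\{N,S\}$ is not an edge. If all minimal nonfaces had size $2$, the faces would be exactly the sets not containing $\{N,S\}$; then every other vertex could be added to every face, and the complex would be a cone, not a sphere.

So in dimension $2$ the answer is: every $n\ge 6$, and no smaller $n$. What happens in dimension $4,6,8,\dots$?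

## 2. Neighborly $2k$-spheres and the two theorems

We identify a face with its vertex set, and "size" means number of vertices.

**Definitions.** A *simplicial $2k$-sphere* is a finite simplicial complex whose geometric realization is homeomorphic to the $2k$-dimensional sphere. A *missing face* of a simplicial complex $\Delta$ is a set $F$ of vertices that is not a face although all its proper subsets are faces; its dimension is $|F|-1$. A complex is *$j$-neighborly* if every set of $j$ vertices is a face. A *neighborly $2k$-sphere* is a $k$-neighborly simplicial $2k$-sphere. A *neighborly $(2k+1)$-polytope* is a simplicial $(2k+1)$-polytope whose boundary complex is $k$-neighborly. Vertices and missing faces of a simplicial polytope are those of its boundary complex. The *link* of a face $e$ is $\operatorname{lk}_\Delta(e)=\{K:K\cap e=\emptyset,\ K\cup e\in\Delta\}$. For a vertex set $W$, $\Delta[W]$ is the complex of faces contained in $W$. The join of complexes on disjoint vertex sets is written $*$.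

For $k=1$ neighborliness says nothing, and "all missing faces have dimension $k$" is the condition of Section 1. In general, a $k$-neighborly complex has no missing face of size at most $k$, so missing faces of size $k+1$, that is, of dimension $k$, are the smallest conceivable ones. We ask that *all* of them be this small.

**Question** (Isabella Novik and Hailun Zheng, "Missing faces of neighborly and nearly neighborly polytopes and spheres", arXiv:2505.20699 (2025)). Let $k\ge4$ be even. Is there an infinite family of neighborly $2k$-spheres (or neighborly $(2k+1)$-polytopes) with arbitrary number $n\ge 2k+5$ of vertices, all of whose missing faces have dimension $k$? We read this as requiring, for every integer $n\ge 2k+5$, a member with exactly $n$ vertices, and ask (a) for which even $k\ge4$ this holds for spheres, and (b) for which even $k\ge4$ it holds for polytopes.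

The answer to both (a) and (b) is: for every even $k\ge4$. This is part of the following.

**Theorem 1.** For every $k\ge1$ and every $n\ge2k+5$ there is a neighborly $(2k+1)$-polytope with exactly $n$ vertices all of whose missing faces have dimension $k$.

Taking boundary complexes, the same holds for neighborly $2k$-spheres.

**Theorem 2.** Let $k\ge1$. A neighborly $2k$-sphere with exactly $n$ vertices all of whose missing faces have dimension $k$ exists if and only if $n\ge2k+5$, or $n=2k+4$ and $k$ is odd. The same holds for neighborly $(2k+1)$-polytopes. In particular, for even $k$ the bound $2k+5$ is sharp.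

For $k=1$ this is what we saw: $n\ge7$, or $n=6$ (the octahedron).

## 3. Only two sizes are possible, and cyclic polytopes have both

First we see how much room there is for missing faces of the wrong size.

**Lemma 3.** Let $\Delta$ be a $k$-neighborly simplicial $2k$-sphere with at least $2k+3$ vertices. Every missing face of $\Delta$ has size $k+1$ or $k+2$.

*Proof.* Let $F$ be a missing face, $s=|F|$, and $W=V\setminus F$, where $V$ is the vertex set. By neighborliness $s\ge k+1$. If $W=\emptyset$, then all proper subsets of $V$ are faces and $V$ is not, so $\Delta$ is the boundary of a simplex; being of dimension $2k$ it has $2k+2$ vertices, a contradiction. So $W\ne\emptyset$. The complex $\Delta[F]$ is the boundary of a simplex with $s$ vertices, a sphere of dimension $s-2$, so $\tilde H_{s-2}(\Delta[F])\neq0$. The complement of $\Delta[W]$ in the sphere deformation retracts onto $\Delta[F]$, so Alexander duality in a $2k$-sphere gives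
$$0\ne\tilde H_{s-2}(\Delta[F])\cong\tilde H^{2k+1-s}(\Delta[W]).$$
Since $\Delta[W]$ contains all subsets of $W$ of size at most $k$, it contains the $(k-1)$-skeleton of a nonempty simplex, so $\tilde H^i(\Delta[W])=0$ for $i\le k-2$. Hence $2k+1-s\ge k-1$, that is, $s\le k+2$. $\square$

So we have to avoid exactly one size, $k+2$. The first neighborly polytopes that come to mind are the cyclic polytopes, and they fail. Recall Gale's evenness condition in odd dimension: the facets of the cyclic polytope with vertices $1,\dots,n$ in dimension $2k+1$ are the sets $\{1\}\cup(k$ disjoint pairs $\{j-1,j\}$ in $\{2,\dots,n\})$ and $\{n\}\cup(k$ disjoint pairs $\{j-1,j\}$ in $\{1,\dots,n-1\})$. Let $n\ge2k+3$ and choose $3\le i_1<\dots<i_k\le n-2$ with consecutive differences at least $2$; there is room, since $2k-1\le n-4$. Then $F=\{1,n,i_1,\dots,i_k\}$ is a missing face of size $k+2$: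

* $F$ is not a face. A facet of the first kind containing $F$ would have to cover the $k+1$ pairwise nonadjacent elements $i_1,\dots,i_k,n$ by $k$ pairs of neighbors, which is impossible. A facet of the second kind would have to cover $1,i_1,\dots,i_k$ in this way, which is impossible too.
* Every $F\setminus z$ is a face. For $z=n$ use $\{1\}$ and the pairs $\{i_j-1,i_j\}$, which are disjoint and lie in $\{2,\dots,n\}$. For $z=1$ use $\{n\}$ and the same pairs. For $z=i_j$ use $\{1\}$, the pairs of the other $i$'s and $\{n-1,n\}$; these are disjoint because all $i_l\le n-2$.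

So the cyclic polytope has a missing face of size $k+2$ for every $n\ge2k+3$.

## 4. The number of missing faces, and what happens for $n\le 2k+4$

How many missing faces must a solution have? The answer is forced, and it disposes of small $n$.

**Lemma 4.** Let $\Delta$ be a $k$-neighborly $2k$-sphere with $n$ vertices. It has exactly $\binom{n-k-2}{k+1}$ missing faces of size $k+1$.

*Proof.* Put $d=2k+1$, let $f_{j-1}$ be the number of faces of size $j$, and recall that the $h$-numbers are defined by $\sum_i h_ix^i=\sum_j f_{j-1}x^j(1-x)^{d-j}$. Substituting $x=y/(1+y)$ gives $\sum_j f_{j-1}y^j=\sum_i h_iy^i(1+y)^{d-i}$, hence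
$$f_{j-1}=\sum_{i\le j}\binom{d-i}{j-i}h_i .\tag{1}$$
The numbers $\tilde h_i=\binom{n-d-1+i}{i}$ are the coefficients of $(1-x)^{-(n-d)}$, and
$$\sum_{i}\tilde h_i\,y^i(1+y)^{d-i}=(1+y)^d\Bigl(1-\frac{y}{1+y}\Bigr)^{-(n-d)}=(1+y)^n .$$
So replacing $h_i$ by $\tilde h_i$ on the right of (1) gives $\binom nj$ for $j\le d$. The system (1) is triangular with ones on the diagonal. By neighborliness $f_{j-1}=\binom nj$ for $j\le k$, so $h_i=\tilde h_i=\binom{n-2k-2+i}{i}$ for $i\le k$. Comparing the two versions of (1) for $j=k+1$, we get
$$\binom n{k+1}-f_k=\tilde h_{k+1}-h_{k+1}.$$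
The Dehn–Sommerville equations $h_i=h_{d-i}$ give $h_{k+1}=h_k=\binom{n-k-2}{k}$. So the number of nonfaces of size $k+1$ is $\binom{n-k-1}{k+1}-\binom{n-k-2}{k}=\binom{n-k-2}{k+1}$. All $k$-subsets are faces, so these nonfaces are exactly the missing faces of size $k+1$. $\square$

For $k=1$ this says $\binom{n-3}{2}$: three for the octahedron, six for the pentagonal bipyramid, as found.

**Proposition 5.** Let $\Delta$ be a $k$-neighborly $2k$-sphere with $n$ vertices, all of whose missing faces have size $k+1$. Then $n\ge2k+5$, or $n=2k+4$ and $k$ is odd.

*Proof.* A $2k$-sphere has $n\ge2k+2$ vertices.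

*$n=2k+2$.* The vertex set is not a face, so $\Delta$ lies in the boundary of the simplex on its vertices. Both are $2k$-spheres, so they are equal. The missing face then has size $2k+2\ne k+1$, a contradiction.

*$n=2k+3$.* By Lemma 4 there is exactly one missing face $F$, and $|F|=k+1<n$. The faces are the sets not containing $F$. A vertex outside $F$ can be added to every face, so $\Delta$ is a cone, which is contractible and not a sphere.

*$n=2k+4$, $k$ even.* By Lemma 4 there are $\binom{k+2}{k+1}=k+2$ missing faces, so the Stanley–Reisner ideal of $\Delta$, generated by the squarefree monomials of nonfaces, has $k+2$ minimal generators. The face ring of a sphere over a field is Gorenstein (Stanley, *Combinatorics and Commutative Algebra*, Ch. II, Thm 5.1). Its Krull dimension is $2k+1$, so the codimension is $n-(2k+1)=3$. A homogeneous Gorenstein ideal of codimension $3$ has an odd number of minimal generators (Watanabe 1973; Buchsbaum–Eisenbud, Amer. J. Math. 99 (1977)). But $k+2$ is even, a contradiction. $\square$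

## 5. Gale transforms, and doubled polygons for $n=2k+4$

With $n=2k+4$ or $2k+5$ vertices in dimension $2k+1$ we are close to a simplex, and Gale duality turns the polytope into vectors in $\mathbb R^2$ or $\mathbb R^3$.

**Recalled facts.** Let $W$ be a finite family of $n$ vectors (repetitions allowed) in $\mathbb R^r$ with sum $0$, such that every open half-space $\{\langle\cdot,y\rangle>0\}$, $y\ne0$, contains at least two members. Then $W$ is a Gale transform of the vertices of a polytope of dimension $n-r-1$ with $n$ vertices, labelled by $W$. A proper subset $F\subset W$ is a face if and only if $0\in\operatorname{relint}\operatorname{conv}(W\setminus F)$, that is, if and only if $W\setminus F$ has a linear dependency with all coefficients positive (Grünbaum, *Convex Polytopes*, §5.4; Ziegler, *Lectures on Polytopes*, Lecture 6). Recall also Stiemke's lemma: a finite family $G$ has a dependency with all coefficients positive unless some $y$ satisfies $\langle g,y\rangle\le0$ for all $g\in G$ with at least one strict inequality.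

Write $y^+=\{w\in W:\langle w,y\rangle>0\}$.

**Lemma 6.** Let $W$ be a family of $n$ vectors in $\mathbb R^r$ such that $|y^+|\ge2$ for all $y\neq0$, and such that every nonempty subfamily having a dependency with all coefficients positive spans $\mathbb R^r$. Then there is a simplicial polytope of dimension $n-r-1$ with vertices labelled by $W$ whose nonfaces are exactly the sets that contain $y^+$ for some $y\ne0$.

*Proof.* No $y\ne0$ satisfies $\langle w,y\rangle\le0$ for all $w\in W$, so by Stiemke there is a dependency $\sum\lambda_ww=0$ with all $\lambda_w>0$. Replacing $w$ by $\lambda_ww$ makes the sum $0$ and changes neither the sets $y^+$ nor the question which subfamilies have positive dependencies. So the recalled facts give a polytope of dimension $n-r-1$. If $F$ is a proper face, $W\setminus F$ has a positive dependency and spans $\mathbb R^r$, so $|W\setminus F|\ge r+1$ and $|F|\le n-r-1$. A facet thus has at most as many vertices as the dimension of the polytope, so it is a simplex, and the polytope is simplicial.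

For the nonfaces: $W$ itself is a nonface and contains every $y^+$. Let $F$ be proper and $G=W\setminus F$. We claim that $G$ has a positive dependency if and only if no $y\ne0$ satisfies $\langle g,y\rangle\le0$ for all $g\in G$. If it has one and such a $y$ exists, then $0=\sum\lambda_g\langle g,y\rangle$ forces $\langle g,y\rangle=0$ for all $g$, although $G$ spans, a contradiction. If no such $y$ exists, Stiemke gives a positive dependency. Finally, $\langle g,y\rangle\le 0$ on $G$ means $y^+\subset F$. $\square$

**Proposition 7.** Let $k$ be odd. There is a neighborly $(2k+1)$-polytope with $2k+4$ vertices all of whose missing faces have dimension $k$.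

*Proof.* Let $N=k+2$, which is odd, and take the vertices $a_1,\dots,a_N$ of a regular $N$-gon centered at $0\in\mathbb R^2$, each taken twice: $n=2N=2k+4$ vectors. Since $N$ is odd, no two $a_j$ are antipodal, so a line through $0$ contains at most one $a_j$. If it contains one, reflection in it shows that each open side has $\frac{N-1}2$ of the positions. If it contains none, rotate it until it first meets a position: the sides have $\frac{N-1}2$ and $\frac{N+1}2$ positions. In all cases these positions are consecutive. So $|y^+|\ge N-1\ge2$ for all $y\ne0$. A subfamily that does not span the plane consists of copies of one $a_j$ and has no positive dependency. Lemma 6 applies and gives a simplicial polytope of dimension $n-3=2k+1$.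

Every $y^+$ contains $\frac{N-1}2$ consecutive doubled positions. Conversely, each set of $\frac{N-1}2$ consecutive doubled positions is a $y^+$, with $y$ orthogonal to a suitable $a_j$. So the missing faces are exactly these sets, of size $N-1=k+1$, and no set of size $k$ is a nonface. $\square$

For $k=1$ this is a doubled triangle: the missing faces are the three doubled positions, and the polytope is the octahedron.

Proposition 5 proves the "only if" part of Theorem 2 (for spheres, hence for polytopes), and Proposition 7 settles $n=2k+4$ with $k$ odd (for polytopes, hence for spheres). So **Theorem 2 follows once Theorem 1 is proved**, and the rest of the lecture proves Theorem 1.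

The proof has two halves. Section 6 shows how to add vertices one at a time, provided a certain tower of links is present. Sections 7–10 build, with Gale duality in $\mathbb R^3$, a starting polytope with $2k+5$ vertices carrying this tower.

## 6. Adding a vertex beyond part of the star of an edge

**Definition.** A complex is *$k$-good* if it is (up to isomorphism) the boundary complex of a simplicial $(2k+1)$-polytope, is $k$-neighborly, and all its missing faces have size $k+1$.

The octahedron and the pentagonal bipyramid are $1$-good.

Let $P$ be a simplicial $(2k+1)$-polytope, $\Delta=\partial P$, with vertex set $V$, and let $v\notin P$ be a point on no facet hyperplane. A facet is visible from $v$ if its hyperplane separates $v$ from $P$. Let $B$ and $C$ be the subcomplexes generated by the visible and by the nonvisible facets; so $\Delta=B\cup C$, and both are nonempty. By Grünbaum, *Convex Polytopes*, Thm 5.2.1, $P'=\operatorname{conv}(P\cup v)$ is simplicial with boundary complex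
$$\Delta'=C\cup v*(B\cap C).$$
The faces lost are those in $\Delta\setminus C$, the faces all of whose facets are visible.

In Section 1 we took $v$ just above the midpoint of an edge $e$ and saw exactly the facets containing $e$. For $k\ge2$ this first attempt fails at once: $e$ itself lies in $\Delta\setminus C$, so $e$ is no longer a face, and the new complex is not even $2$-neighborly. We may see only *some* of the facets through $e$, and they must be chosen so that only faces of size at least $k+1$ are lost. The following conditions record what is needed.

**Definition.** The point $v$ is *$k$-admissible* for $P$ if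

* (A1) every face in $\Delta\setminus C$ has size $\ge k+1$, and every set of at most $k-1$ vertices is in $B$;
* (A2) every face in $\Delta\setminus C$ of size $k+2$ contains a face in $\Delta\setminus C$ of size $k+1$;
* (A3) if $F\in\Delta$, $|F|=k+1$, and all $k$-subsets of $F$ are in $B\cap C$, then $F\in B$.

In the octahedron example $\Delta\setminus C$ consists of $\{1,2\},\{1,2,3\},\{1,2,-3\}$. So (A1) and (A2) hold for $k=1$, and (A3) asks that every edge among the vertices $1,2,3,-3$ of $B$ lie in $B$; it holds because $\{3,-3\}$ is not an edge.

**Lemma 8.** If $\Delta$ is $k$-good and $v$ is $k$-admissible, then $\Delta'$ is $k$-good with vertex set $V\cup\{v\}$.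

*Proof.* A $k$-subset of $V$ is in $\Delta$, and by (A1) it is not in $\Delta\setminus C$, so it is in $C\subset\Delta'$. A $(k-1)$-subset $S$ of $V$ is in $B$ by (A1), and in $C$ for the same reason of size, so $S\cup v\in\Delta'$. Hence $\Delta'$ is $k$-neighborly on $V\cup v$. It has $|V|+1\ge2k+3$ vertices, so by Lemma 3 it suffices to exclude a missing face $F$ of size $k+2$.

Suppose $v\notin F$. All proper subsets of $F$ are faces of $\Delta'$ without $v$, hence in $C$, while $F\notin C$. As $\Delta$ has no missing face of size $k+2$, we get $F\in\Delta\setminus C$. By (A2), $F$ contains a face in $\Delta\setminus C$ of size $k+1$, a proper subset of $F$ not in $C$. Contradiction.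

Suppose $F=v\cup G$. Then $G\in C$, and for every $k$-subset $H$ of $G$ we have $v\cup H\in\Delta'$, so $H\in B\cap C$. By (A3) $G\in B$. So $G\in B\cap C$ and $F\in\Delta'$. Contradiction. $\square$

To find admissible points by induction on $k$ we need a tower of links.

**Definition.** A complex is *$1$-sewable* if it is $1$-good. For $k\ge2$, a complex $\Delta$ with vertex set $V$ is *$k$-sewable* if it is $k$-good and has an edge $e$ such that $\operatorname{lk}_\Delta(e)$ has vertex set $V\setminus e$ and is $(k-1)$-sewable.

For instance, a $2$-good complex on $9$ vertices is $2$-sewable if some edge has as its link a pentagonal bipyramid on the other seven vertices. We shall construct one.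

**Proposition 9.** Let $P$ be any simplicial polytope with $\partial P$ $k$-sewable. Then $P$ has a $k$-admissible point $v$ such that $\partial\operatorname{conv}(P\cup v)$ is again $k$-sewable, with one more vertex.

*Proof.* Induction on $k$.

**Step 1: the case $k=1$.** Let $f=\{b,c\}$ be an edge, in the facets $abc$ and $bcd$. Put $v=\mu+\varepsilon(\mu-o)$ with $\mu$ the midpoint of $f$, $o$ an interior point of $P$ and $\varepsilon>0$ small. A facet inequality that is an equality on $f$ is strict at $o$, hence violated at $v$; a facet inequality strict at $\mu$ remains strict at $v$. So the visible facets are exactly $abc,bcd$, and $\Delta\setminus C=\{f,abc,bcd\}$: each other edge of these triangles lies in a further facet, and so does each vertex, since it lies in at least three facets. So (A1) and (A2) hold. For (A3), the vertices of $B$ are $a,b,c,d$, and all pairs among them are in $B$ except $ad$; we must show that $ad$ is not an edge. If it were, all pairs in $\{a,b,c,d\}$ would be edges. Since all missing faces have size $2$, the set $\{a,b,c,d\}$ would contain no missing face and so be a face, impossible in a $2$-dimensional complex.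 So $v$ is $1$-admissible, and by Lemma 8 $\Delta'$ is $1$-good, that is, $1$-sewable.

**Step 2: choosing $v$ for $k\ge2$ from an admissible point of the link.** Let $e=\{x,y\}$ be as in the definition, $\Gamma=\operatorname{lk}_\Delta(e)$, and $\mu$ the midpoint of $e$. For a facet $G$ let $a_G$ be its outer normal. The cone $\{w:\langle a_G,w\rangle\le0\ \text{for all facets } G\supset e\}$ is the cone of directions from $\mu$ into $P$. Its lineality space is the line spanned by $y-x$, and modulo this line it is a pointed cone of dimension $2k$, whose faces correspond to the faces of $P$ containing $e$. Choose a linear functional $c$ on the quotient, positive on the cone minus $0$. The section $\{c=1\}$ of the cone is a simplicial $(2k-1)$-polytope $Q$ with boundary complex $\Gamma$; the facet $G'$ of $Q$ corresponds to the facet $e\cup G'$ of $P$ and has the inequality $\langle a_{e\cup G'},\cdot\rangle\le0$.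

By induction there is a $(k-1)$-admissible point $w'$ for $Q$, in $\{c=1\}$, with complexes $B_1,C_1$ (visible, nonvisible), such that $\Gamma'=C_1\cup w'*(B_1\cap C_1)$ is $(k-1)$-sewable. Let $w$ be *minus* a lift of $w'$ to $\mathbb R^{2k+1}$, and $v=\mu+\varepsilon w$ with $\varepsilon>0$ small.

**Step 3: which faces are lost.** A facet $e\cup G'$ is visible from $v$ iff $\langle a_{e\cup G'},w\rangle>0$, iff $\langle a_{e\cup G'},w'\rangle<0$, iff $G'$ is *not* visible from $w'$; equality never occurs since $w'$ is on no facet hyperplane of $Q$. A facet of $P$ not containing $e$ does not contain $\mu$, so for small $\varepsilon$ it is not visible and $v$ is not on its hyperplane. Since $Q$ has a facet not visible from $w'$, some facet of $P$ is visible from $v$, so $v\notin P$. Thus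
$$B=e*C_1,$$
where $e$ stands for the full simplex on $\{x,y\}$. A face $F\not\supseteq e$ is the intersection of the facets containing it, so one of these does not contain $e$, and $F\in C$. A face $e\cup K$ lies only in facets $e\cup G'$, so it is in $C$ iff $K\in B_1$. Hence
$$\Delta\setminus C=\{e\cup K:K\in\Gamma\setminus B_1\}.\tag{2}$$

**Step 4: (A1).** Let $K\in\Gamma\setminus B_1$. By (A1) for $w'$ all sets of at most $k-2$ vertices are in $B_1$, so $|K|\ge k-1$ and $|e\cup K|\ge k+1$. Next let $|S|\le k-1$. Then $S\setminus e\in\Gamma$, as $\Gamma$ is $(k-1)$-neighborly on $V\setminus e$. By (A1) for $w'$ the faces of $\Gamma\setminus C_1$ have size $\ge k$, so $S\setminus e\in C_1$ and $S\in B$.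

**Step 5: (A2).** By (2), a face in $\Delta\setminus C$ of size $k+2$ is $e\cup K$ with $K\in\Gamma\setminus B_1$, $|K|=k$. If all $(k-1)$-subsets of $K$ were in $B_1$, they would be in $B_1\cap C_1$ (they have size less than $k$), and (A3) for $w'$ would give $K\in B_1$. So some $(k-1)$-subset $K'$ is in $\Gamma\setminus B_1$, and $e\cup K'\in\Delta\setminus C$ has size $k+1$.

**Step 6: (A3).** Let $F\in\Delta$, $|F|=k+1$, with all $k$-subsets in $B$. If there is $z\in F\cap e$, then $F\setminus z\in B=e*C_1$, so $F\setminus e=(F\setminus z)\setminus e\in C_1$ and $F\in B$. If $F\cap e=\emptyset$, all $k$-subsets of $F$ are in $C_1\subset\Gamma$. Missing faces of $\Gamma$ have size $k$, so $F$ contains none and $F\in\Gamma$. If $F\notin C_1$, then (A2) for $w'$, applied to $F$ of size $(k-1)+2$, gives a $k$-subset of $F$ in $\Gamma\setminus C_1$, a contradiction. So $F\in C_1\subset B$.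

**Step 7: the tower survives.** By Lemma 8, $\Delta'$ is $k$-good. From $B=e*C_1$ and (2),
$$B\cap C=\{F:F\setminus e\in C_1,\ F\not\supseteq e\}\cup\{e\cup K:K\in B_1\cap C_1\}.\tag{3}$$
The set $\{x,v\}$ is an edge of $\Delta'$ since $\{x\}\in B\cap C$, and its link is the set of $L\not\ni x$ with $L\cup x\in B\cap C$. By (3), such an $L$ is a face of $C_1$ (if $y\notin L$) or $y\cup K$ with $K\in B_1\cap C_1$ (if $y\in L$). So
$$\operatorname{lk}_{\Delta'}(\{x,v\})=C_1\cup y*(B_1\cap C_1),$$
which is $\Gamma'$ with $w'$ renamed $y$. It is $(k-1)$-sewable, and by Lemma 8 for $Q$ its vertex set is $(V\setminus e)\cup\{y\}$, all vertices of $\Delta'$ except $x$ and $v$. So $\Delta'$ is $k$-sewable. $\square$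

Consequently **Theorem 1 follows once we find, for every $k\ge1$, a $k$-sewable complex with $2k+5$ vertices.**

## 7. Cells of vector configurations on the $2$-sphere

With $2k+5$ vertices in dimension $2k+1$, Gale duality leads to $\mathbb R^3$. We first learn to read off missing faces there.

**Definitions.** Let $\kappa\ge0$ and let $V\subset\mathbb R^3$ be a set of $m=2\kappa+5$ vectors in general position: any three are independent. *Cells* are the components of $S^2\setminus\bigcup_{v\in V}v^\perp$. A cell is a spherical section of an open convex cone and is determined by the signs of the $\langle v,\cdot\rangle$, so we identify it with its set $T=y^+=\{v\in V:\langle v,y\rangle>0\}$ for any $y$ in it. The antipode of a cell $T$ is the cell $-T:=V\setminus T$. The *level* of $T$ is $|T|-\kappa$; then $\operatorname{level}(-T)=5-\operatorname{level}(T)$. $V$ is *$\kappa$-balanced* if all cells have level in $\{1,2,3,4\}$. A cell $T$ of level $2$ is *bad* if no $v\in T$ makes $T\setminus v$ a cell. $V$ is *good* if it is $\kappa$-balanced and has no bad cell.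

**Three facts.**

(F1) *For every $y\ne0$, the set $y^+$ is a cell.* At most two elements of $V$ vanish at $y$ and they are independent, so we can perturb $y$ slightly to make them negative.

(F2) *The closure of each cell contains a point $y$ at which exactly two elements $a,b$ vanish.* The closed cone of the cell is pointed, since $V$ spans $\mathbb R^3$, so it has an extreme ray; at least two, hence exactly two, elements vanish on it. Perturbing $y$ in four directions, all of $y^+$, $y^+\cup a$, $y^+\cup b$, $y^+\cup\{a,b\}$ are cells. So in the balanced case $y^+$ has level $1$ or $2$.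

(F3) *If $y\in T$ and $y'\in T'$ are not antipodal, the minor arc $yy'$ crosses $v^\perp$ only for $v\in T\triangle T'$*, because its points are positive combinations of $y$ and $y'$.

**Example: five vectors.** This configuration will accompany us to the end. Let
$$v_1=(1,-1,5),\quad v_2=(-1,0,-7),\quad v_3=(1,2,8),\quad v_4=(-1,-1,0),\quad v_5=(1,-2,0),$$
and $V_0=\{v_1,\dots,v_5\}$, $\kappa=0$. One checks coordinate by coordinate that
$$2v_1+6v_2+4v_3+2v_4+2v_5=0,\qquad 8v_2+7v_3+4v_4+5v_5=0 .$$
Put $\mu=(2,6,4,2,2)$ and $x=(0,\tfrac43,\tfrac74,2,\tfrac52)$, so $x_1<\dots<x_5$; the coefficients of the second dependency are $\mu_ix_i$. Since $\det(v_1,v_4,v_5)=5(2+1)=15\ne0$, the vectors span $\mathbb R^3$, and the dependencies form a $2$-dimensional space: they are exactly $(\mu_i(a+bx_i))_i$. A nonzero one vanishes for at most one $i$, so any three of the $v_i$ are independent.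

**Lemma 10.** The cells of $V_0$ are exactly the sign vectors in $\{+,-\}^5$ with at least two sign changes.

*Proof.* The vectors $(\langle v_i,y\rangle)_i$, $y\in\mathbb R^3$, are exactly the $c\in\mathbb R^5$ orthogonal to all dependencies, that is, with $\lambda_i=\mu_ic_i$ satisfying $\sum\lambda_i=\sum\lambda_ix_i=0$. Since $\mu_i>0$, $\lambda$ and $c$ have the same signs. If the signs of $\lambda$ (all nonzero) change at most once, some affine function $a+bx$ has the sign of $\lambda_i$ at every $x_i$, so $\sum\lambda_i(a+bx_i)>0$, a contradiction. If a sign vector has at least two changes, it consists of at least three constant blocks, and each index lies in a triple $i<j<l$ with alternating signs, taken from three consecutive blocks. Since $x_j$ is strictly between $x_i$ and $x_l$, each such triple supports an affine dependency of $x_i,x_j,x_l$ with exactly these signs. Adding such dependencies for all indices gives a $\lambda$ with the prescribed signs. $\square$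

Write $i$ for $v_i$. All-plus and all-minus are not cells, so cells have sizes $1,\dots,4$, and level equals size: $V_0$ is $0$-balanced. The cells of size $1$ are $\{2\},\{3\},\{4\}$ (a single plus at the end gives one change only). A level-$2$ cell containing $2$, $3$ or $4$ is not bad: remove the other element. The remaining candidate $\{1,5\}$, with signs $+---+$, is a cell, and neither $\{1\}$ nor $\{5\}$ is. So **$\{1,5\}$ is the only bad cell of $V_0$.**

The next lemma explains why we want good configurations.

**Lemma 11.** Let $\kappa\ge1$ and let $V$ be $\kappa$-balanced and good. Then there is a simplicial $(2\kappa+1)$-polytope $P_V$ with vertices labelled by $V$ whose nonfaces are the sets containing a cell. Its boundary complex $\Delta_V$ is $\kappa$-good, and its missing faces are the level-$1$ cells. If moreover $V'=V\cup\{p,q\}$ is $(\kappa+1)$-balanced and good, then $\operatorname{lk}_{\Delta_{V'}}(\{p,q\})=\Delta_V$.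

*Proof.* By (F1) every $y^+$ is a cell, so $|y^+|\ge\kappa+1\ge2$. By general position a nonempty subfamily with a positive dependency has at least four members and spans $\mathbb R^3$. So Lemma 6 gives a simplicial polytope of dimension $(2\kappa+5)-3-1=2\kappa+1$ whose nonfaces are the sets containing some $y^+$, that is, some cell. Hence missing faces are the inclusion-minimal cells.

All cells have size $\ge\kappa+1$, so $\Delta_V$ is $\kappa$-neighborly. Let $T$ be a cell of level $\ge3$ and $y\in\operatorname{cl}T$ as in (F2). Elements positive at $y$ are positive on $T$, so $y^+\subset T$, and $y^+$ is a cell of level at most $2$: $T$ is not minimal. A level-$2$ cell is not minimal because it is not bad. Level-$1$ cells are minimal because no cell is smaller. So the missing faces are the level-$1$ cells, of size $\kappa+1$, and $\Delta_V$ is $\kappa$-good.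

For the last claim, $\Delta_{V'}$ is $(\kappa+1)$-neighborly and $\kappa+1\ge2$, so $\{p,q\}$ is an edge. Let $K\subset V$. If $K\cup\{p,q\}$ contains a cell $T'$ of $V'$, then $K$ contains $T'\cap V$, a cell of $V$. Conversely, if $K$ contains a cell $T$ of $V$, the open set $T\subset S^2$ contains a point on no circle of $V'$, and its positive set in $V'$ lies in $T\cup\{p,q\}\subset K\cup\{p,q\}$. So $K\cup\{p,q\}$ is a face of $\Delta_{V'}$ iff $K$ is a face of $\Delta_V$. $\square$

So it suffices to construct $V_0\subset V_1\subset V_2\subset\cdots$ with $V_\kappa$ $\kappa$-balanced, $V_{\kappa+1}=V_\kappa\cup\{p,q\}$, and $V_\kappa$ good for all $\kappa\ge1$. The set $V_0$ of the example, with its one bad cell, will be the first member.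

## 8. Adjoining a nearly antipodal pair

We want to add two vectors while keeping all levels, now counted with $\kappa+1$, between $1$ and $4$. If $q$ were exactly $-p$, each point off $p^\perp$ would gain exactly one positive element and every cell would keep its level. But then $V\cup\{p,q\}$ is not in general position. So $q$ has to be tilted slightly, and in the thin lunes between $p^\perp$ and $q^\perp$ points gain two or zero positive elements. We have to control the cells that meet these lunes, that is, the cells along the circle $p^\perp$.

**Setup.** Let $V$ be $\kappa$-balanced, $m=2\kappa+5$, $p$ a unit vector with $V\cup\{p\}$ in general position, and $\Lambda=p^\perp\cap S^2$. The circles $v^\perp$ cut $\Lambda$ in $2m$ distinct points, into open arcs $I_0,\dots,I_{2m-1}$, numbered cyclically (indices mod $2m$) in one of the two directions from some starting arc; direction and starting arc are part of the data. Then $I_{i+m}=-I_i$. Let $T_i$ be the cell containing $I_i$. Since a cell is a section of a convex cone, $T_i\cap\Lambda$ is connected, so $T_i\cap\Lambda=I_i$ and the $T_i$ are distinct. We have $T_{i+m}=-T_i$, and consecutive $T_i$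 differ in one element. With $t_i=\operatorname{level}(T_i)$ this gives
$$t_{i+m}=5-t_i,\qquad |t_{i+1}-t_i|=1 .$$
We write $p>0$ for $\langle p,\cdot\rangle>0$, and so on. We also need
$$\operatorname{cl}(T)\cap\Lambda=\operatorname{cl}(T\cap\Lambda)\quad\text{for every cell }T.\tag{4}$$
Indeed, at $y\in\operatorname{cl}(T)\cap\Lambda$ at most one $v\in V$ vanishes. If none does, $y\in T$. If one does, $\Lambda$ crosses $v^\perp$ transversally at $y$, so the points of $\Lambda$ near $y$ on one side have all the signs of $T$.

Fix $z_0\in I_0$ and $z_1\in\Lambda$, $z_1\perp z_0$, such that $z(\theta)=\cos\theta\,z_0+\sin\theta\,z_1$ runs through $I_0,I_1,\dots$ for increasing $\theta$. Put $u=-z_1$, so $u(z(\theta))=-\sin\theta$ (vectors act as functionals by the inner product). Let $\Lambda^-=\{z(\theta):0<\theta<\pi\}$, where $u<0$, and $\Lambda^+=-\Lambda^-$, where $u>0$. Since $z(0)\in I_0$ and $z(\pi)\in I_m$, $\Lambda^-$ meets exactly $T_0,\dots,T_m$, and $\Lambda^+$ meets exactly $T_m,\dots,T_{2m}=T_0$. For small $\delta>0$ set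
$$q=-p-\delta u,\qquad V'=V\cup\{p,q\}.\tag{5}$$
$V'$ is in general position for small $\delta$: $q,a,b$ are independent because $p,a,b$ are; and $p,q,a$ are independent because $a\notin\operatorname{span}(p,u)=z_0^\perp$, as $z_0$ lies on no circle $a^\perp$. We write a cell of $V'$ as $(T,X)$ with $T$ its trace on $V$, a cell of $V$, and $X\subset\{p,q\}$.

**Lemma 12.** For small $\delta$ the cells of $V'$ are exactly: $(T,\{p\})$ with $T$ a cell of $V$ meeting $p>0$; $(T,\{q\})$ with $T$ meeting $p<0$; $(T_i,\{p,q\})$ for $0\le i\le m$; $(T_i,\emptyset)$ for $m\le i\le2m$. Their levels with respect to $\kappa+1$ are $\operatorname{level}(T)$, $\operatorname{level}(T)$, $t_i+1$, $t_i-1$, respectively.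

*Proof.* Levels: $|T|+|X|-(\kappa+1)=\operatorname{level}(T)+|X|-1$.

*First two types.* At a fixed point of $T$ with $p>0$ we have $q<0$ for small $\delta$, and with $p<0$ we have $q>0$. Conversely a point of $(T,\{p\})$ has $p>0$, and a point of $(T,\{q\})$ has $p<0$.

*Third type.* A point has $p,q>0$ iff $0<p<-\delta u$. If $T$ meets $\Lambda^-$ at $z$, then for small $\tau>0$ the point $z+\tau p$ (up to scaling) is in $T$, has $p=\tau>0$, and $u=u(z)<0$, so $\tau<-\delta u$ once $\tau$ is small enough. Conversely suppose $T\cap\Lambda^-=\emptyset$. By (4), $\operatorname{cl}(T)\cap\Lambda$ is empty or $\operatorname{cl}(I_i)$ with $m<i<2m$, which lies in $\{u>0\}$. So $p\ne0$ on the compact set $\operatorname{cl}(T)\cap\{u\le0\}$, and $|p|\ge c$ there for some $c>0$. A point of $T$ with $0<p<-\delta u$ has $u<0$ and $p<\delta$, impossible for $\delta<c$. There are finitely many $T$, so one $\delta$ serves all.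

*Fourth type.* The antipode of $(T,\emptyset)$ is $(-T,\{p,q\})$. So $(T,\emptyset)$ is a cell iff $-T=T_i$ with $0\le i\le m$, iff $T=T_{m+i}$ with $0\le i\le m$. $\square$

Now we can see what to require. Levels $t_i+1\le4$ force $t_i\le3$ for $0\le i\le m$, and the remaining conditions are what goodness of $V'$ will need.

**Definition.** $p$ (with direction and starting arc) is a *route* for $V$ if

* (R1) $t_i\in\{1,2,3\}$ for $0\le i\le m$, $t_0=t_{m-1}=3$, $t_m=2$;
* (R2) there is no $0<i<m$ with $(t_{i-1},t_i,t_{i+1})=(1,2,1)$;
* (R3) if $0<i<m$ and $(t_{i-1},t_i,t_{i+1})=(3,2,3)$, there are $v,v'\in T_i$ such that $T_i\setminus v$ is a cell meeting $\{p>0\}$ and $T_i\setminus v'$ is a cell meeting $\{p<0\}$;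
* (R4) every bad cell of $V$ is some $T_{m+i}$ with $0<i<m$.

**Example: a route for the five vectors.** Take $p=(0,0,1)$. The projections $(1,-1),(-1,0),(1,2),(-1,-1),(1,-2)$ are pairwise nonparallel, so $V_0\cup\{p\}$ is in general position. Walk along $(\cos\theta,\sin\theta,0)$ from $\theta=0$, where the positive set is $\{1,3,5\}$, to $\theta=\pi$. The circles are crossed at $\tan\theta=\frac12$ ($v_5$), $\tan\theta=1$ ($v_1$), $\theta=\frac\pi2$ ($v_2$), $\tan\theta=-1$ ($v_4$), $\tan\theta=-\frac12$ ($v_3$), in this order. The cells $T_0,\dots,T_5$ are
$$\{1,3,5\},\ \{1,3\},\ \{3\},\ \{2,3\},\ \{2,3,4\},\ \{2,4\},\qquad (t_0,\dots,t_5)=(3,2,1,2,3,2).$$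
(R1) and (R2) hold, (R3) is vacuous, and the only bad cell $\{1,5\}=-\{2,3,4\}=-T_4=T_{m+4}$ satisfies (R4). So $p$ is a route for $V_0$. Moreover $T_m=\{2,4\}$ is not bad, since $\{2\}$ is a cell.

**Proposition 13.** If $p$ is a route for the $\kappa$-balanced set $V$, then for small $\delta$ the set $V'$ is $(\kappa+1)$-balanced and good.

*Proof.* $|V'|=m+2=2(\kappa+1)+5$. By Lemma 12 and (R1) the levels are levels of $V$, or $t_i+1\in\{2,3,4\}$ with $0\le i\le m$, or $t_{m+j}-1=4-t_j\in\{1,2,3\}$ with $0\le j\le m$. So $V'$ is balanced. Let $S$ be a level-$2$ cell of $V'$; we look for an element whose removal leaves a cell.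

**Case 1: $S=(T_i,\{p,q\})$.** Remove $q$: $T_i$ meets $\Lambda$, hence, being open, meets $p>0$, and $(T_i,\{p\})$ is a cell.

**Case 2: $S=(T_{m+j},\emptyset)$, $0\le j\le m$.** Here $4-t_j=2$, so $t_j=2$. Some neighbor $j'=j\pm1\in[0,m]$ has $t_{j'}=3$: by (R1) and (R2) if $0<j<m$; because $t_{m-1}=3$ if $j=m$; and $j=0$ does not occur, as $t_0=3$. Then $T_{m+j'}$ has level $2$ and $T_{m+j}$ has level $3$ in $V$. They differ in one element, so $T_{m+j'}=T_{m+j}\setminus v$, and $(T_{m+j'},\emptyset)$ is a cell.

**Case 3: $S=(T,\{p\})$, so $\operatorname{level}(T)=2$ and $T$ meets $p>0$.** If $T$ meets $\Lambda^+$, remove $p$: $(T,\emptyset)$ is a cell. Otherwise $T$ is not bad, by (R4). Suppose first $T\cap\Lambda=\emptyset$. Then $T\subset\{p>0\}$, and by (4) $p>0$ on $\operatorname{cl}(T)$. Take $v\in T$ with $T\setminus v$ a cell. By (F3) the minor arc from a point of $T$ to a nonantipodal point of $T\setminus v$ crosses only $v^\perp$, at a point of $\operatorname{cl}(T)$, where $p>0$. Just beyond it the arc is in $T\setminus v$ with $p>0$, so $(T\setminus v,\{p\})$ is a cell. The remaining possibility is $T=T_i$ with $0<i<m$. If one of $t_{i\pm1}$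 is $1$, the corresponding $T_{i\pm1}$ equals $T_i\setminus v$ and meets $\Lambda$, hence meets $p>0$, and $(T_i\setminus v,\{p\})$ is a cell. Otherwise the pattern is $(3,2,3)$, and (R3) gives $v$ with $T_i\setminus v$ a cell meeting $p>0$.

**Case 4: $S=(T,\{q\})$.** The same argument with $p<0$ in place of $p>0$: if $T$ meets $\Lambda^+$, remove $q$; if $T\cap\Lambda=\emptyset$, then $p<0$ on $\operatorname{cl}(T)$ and we follow the arc; if $T=T_i$ with $0<i<m$, use a neighbor of level $1$ or the element $v'$ of (R3). $\square$

**Example: the first extension is the pentagonal bipyramid.** Apply Proposition 13 to $V_0$ and $p=(0,0,1)$ to get $V_1=V_0\cup\{p,q\}$, and list the missing faces of $\Delta_{V_1}$, that is, the level-$1$ cells. By Lemma 12 there are none of type $(T_i,\{p,q\})$, and those of type $(T_{m+j},\emptyset)$ have $t_j=3$, so $j=0,4$: they are $T_5=\{2,4\}$ and $T_9=\{1,5\}$. The others come from the level-$1$ cells $\{2\},\{3\},\{4\}$ of $V_0$. Now $\{3\}=T_2$ meets $\Lambda$, so it gives $\{3,p\}$ and $\{3,q\}$. The cells $\{2\}$ and $\{4\}$ are not among the $T_i$, so each lies on one side of $\Lambda$. At $y=(0,\varepsilon,-1)$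 with small $\varepsilon>0$ only $v_2$ is positive, so $\{2\}$ lies in $p<0$ and gives $\{2,q\}$. At $y=(-20,-3,3)$ the five products are $-2,-1,-2,23,-14$, so $\{4\}$ lies in $p>0$ and gives $\{4,p\}$. The six missing faces are
$$\{1,5\},\quad \{3,p\},\ \{p,4\},\ \{4,2\},\ \{2,q\},\ \{q,3\}.$$
The last five form a $5$-cycle, whose complement is the $5$-cycle $3,4,q,p,2$. So $\Delta_{V_1}$ is the bipyramid over this pentagon with apexes $v_1,v_5$: we are back at Section 1.

## 9. Tilting the circle: two alternating level sequences

To iterate we need a route for $V'$, and a good way to get one is to tilt $p$ slightly. The new circle then runs close to $\Lambda$, and its sequence of levels can be computed from the old one. We control where it crosses $p^\perp$ and $q^\perp$ by two angles $\alpha,\beta$.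

Let $p$ be a route for $V$, with all the notation of Section 8. Choose $0<\alpha\ne\beta<\pi$ such that $z(\alpha),z(\beta)$ lie in the interiors of arcs. Let $g\in p^\perp$ be the vector with
$$g(z(\alpha))=0,\qquad g(z(\beta))=u(z(\beta)),\qquad\text{and put}\qquad p'=p+\delta g ;\tag{6}$$
it exists and is unique since $z(\alpha),z(\beta)$ are independent. The choices of $V,p,z_0,\alpha,\beta$, and hence $g$, come first, and $\delta$, the same as in (5), is chosen small afterwards. When $p'$ is used as a route it is rescaled to length $1$, which affects no sign.

**Lemma 14.** For small $\delta$, $V'\cup\{p'\}$ is in general position, and the circle of $p'$ passes, as $\theta$ runs over $[0,2\pi]$, through cells of $V'$ as follows. The traces on $V$ are the cells $T_i$ in the order in which $z(\theta)$ meets them, and the signs of $(p,q)$ are: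

* if $\alpha<\beta$: $(-,+)$ on $(0,\alpha)$; $(+,+)$ on $(\alpha,\beta)$; $(+,-)$ on $(\beta,\pi+\alpha)$; $(-,-)$ on $(\pi+\alpha,\pi+\beta)$; $(-,+)$ on $(\pi+\beta,2\pi)$;
* if $\beta<\alpha$: $(+,-)$ on $(0,\beta)$; $(+,+)$ on $(\beta,\alpha)$; $(-,+)$ on $(\alpha,\pi+\beta)$; $(-,-)$ on $(\pi+\beta,\pi+\alpha)$; $(+,-)$ on $(\pi+\alpha,2\pi)$.

Here the crossings of circles $v^\perp$, $v\in V$, occur at slightly perturbed parameters, which does not change the cyclic order of the crossings.

*Proof.* For $z\in p^\perp$ put $\varphi(z)=z-\delta g(z)p$. Since $g\perp p$ and $|p|=1$, $\langle p',\varphi(z)\rangle=-\delta g(z)+\delta g(z)=0$, so $\varphi$ is a linear isomorphism $p^\perp\to p'^\perp$ and parametrizes the circle of $p'$ up to positive scaling. Using $u\perp p$, we have exactly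
$$\langle p,\varphi(z)\rangle=-\delta g(z),\qquad\langle q,\varphi(z)\rangle=\delta(g(z)-u(z)),\qquad\langle v,\varphi(z)\rangle=\langle v,z\rangle-\delta g(z)\langle v,p\rangle .\tag{7}$$
The functional $g$ is nonzero because $g(z(\beta))=-\sin\beta\ne0$, and $g-u$ is nonzero because $(g-u)(z(\alpha))=\sin\alpha\ne0$. In the plane $p^\perp$ the zero lines of the functionals $\langle v,\cdot\rangle$ ($v\in V$), of $-g$ (through $z(\alpha)$), and of $g-u$ (through $z(\beta)$) are pairwise distinct. By (7) the restrictions of $v,p,q$ to the circle of $p'$ are, up to the positive factor $\delta$ for $p$ and $q$, these functionals, with $\langle v,\cdot\rangle$ perturbed by $O(\delta)$. So for small $\delta$ the zero lines stay distinct, in the same cyclic order. No nonzero vector of $p'^\perp$ is then orthogonal to two elements of $V'$, so $V'\cup\{p'\}$ is in general position. And the sign patterns met are those of $(\langle v,\cdot\rangle)_{v\in V}$, $-g$, $g-u$ along $\Lambda$.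

It remains to compute the signs of $-g$ and $g-u$. Write $g(z(\theta))=A\sin\theta+D\cos\theta$. On $(0,\pi)$ we have $g/u=-(A+D\cot\theta)$, with value $0$ at $\alpha$ and $1$ at $\beta$. So it is not constant, $D\ne0$, and $g/u$ is strictly monotone: increasing if $\alpha<\beta$, decreasing if $\beta<\alpha$. Since $u<0$ on $(0,\pi)$, $-g=(-u)(g/u)$ has the sign of $g/u$, and $g-u=(-u)(1-g/u)$ has the sign of $1-g/u$. So $(p,q)$ has signs $(-,+)$ where $g/u<0$, $(+,+)$ where $0<g/u<1$, and $(+,-)$ where $g/u>1$. This gives the lists on $(0,\pi)$. On $(\pi,2\pi)$ the signs are the negatives of those at the antipodes. At $\theta=\pi$ we have $g=-D$ and $u=0$, so $-g=D$ and $g-u=-D$; both are nonzero, and there is no sign change. The same holds at $\theta=0$. $\square$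

**Types of routes.** Let $c_i=3,2,1,2$ for $i\equiv0,1,2,3\pmod4$. A route has *type N* if $m\equiv1\pmod4$ and $t_i=c_i$ for $0\le i\le m$. It has *type D* if $m\equiv3\pmod4$, $m\ge7$, $t_i=c_i$ for $0\le i\le m-2$, $t_{m-1}=3$, $t_m=2$.

For $m=5$ type N is $3,2,1,2,3,2$, which is our route for $V_0$. For $m=7$ type D is $3,2,1,2,3,2,3,2$. In the sequence $c$ every $2$ stands between a $3$ and a $1$. So type N has neither a pattern $(1,2,1)$ nor a pattern $(3,2,3)$ at any $0<i<m$, and type D has no $(1,2,1)$ and exactly one $(3,2,3)$, centered at $i=m-2$.

**Proposition 15.** Let $p$ be a type-N route for the $\kappa$-balanced set $V$ such that $T_m$ is not bad. Then for suitable $\alpha,\beta$ and small $\delta$, $p'$ is a type-D route for $V'$.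

*Proof.* **Step 1: choosing $\alpha$ and $\beta$.** $T_m$ has level $2$ and is not bad. Choose $v\in T_m$ with $T_m\setminus v$ a cell, and $\sigma\in\{+,-\}$ such that $T_m\setminus v$ meets $\{\sigma p>0\}$. Take $z(\alpha),z(\beta)\in I_1\subset\Lambda^-$ with $\alpha<\beta$ if $\sigma=+$ and $\beta<\alpha$ if $\sigma=-$. Put $b=p$ if $\sigma=+$, and $b=q$ if $\sigma=-$.

**Step 2: reading the new sequence.** Start between $\alpha$ and $\beta$ and let $\theta$ increase until it lies between $\pi+\alpha$ and $\pi+\beta$, in $I_{m+1}$. By Lemma 14 the circle of $p'$ passes through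
$$T'_0=(T_1,\{p,q\}),\qquad T'_i=(T_i,\{b\})\ (1\le i\le m+1),\qquad T'_{m+2}=(T_{m+1},\emptyset)=-T'_0 .$$
With $m'=m+2$, the levels are
$$(t'_0,\dots,t'_{m'})=(t_1+1,\ t_1,\dots,t_m,\ 5-t_1,\ 4-t_1)=(3,\ c_1,\dots,c_m,\ 3,\ 2).$$
Since $3=c_0$, $m=m'-2$ and $m'\equiv3\pmod4$, $m'\ge7$, this is the type-D sequence.

**Step 3: (R1), (R2), (R4).** (R1) and (R2) are visible from the sequence. By Proposition 13 $V'$ is balanced and good, so it has no bad cells and (R4) is vacuous.

**Step 4: (R3).** The only pattern $(3,2,3)$ is centered at $T'_m=(T_m,\{b\})$. We give two removals, one for each side of $p'^\perp$.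

Removing $v$: fix a point $y$ in the cell $T_m\setminus v$ with $\sigma\langle p,y\rangle>0$. For small $\delta$ it lies in $(T_m\setminus v,\{b\})$, which is therefore a cell of $V'$, and $\sigma\langle p',y\rangle>0$. So this cell meets $\{\sigma p'>0\}$.

Removing $b$: $(T_m,\emptyset)$ is a cell of $V'$ by Lemma 12. Fix $z=z(\theta)\in I_m$ with $\theta$ slightly larger than $\pi$, so $u(z)>0$, and let $-\delta u(z)<\tau<0$. For small $\delta$ the point $z+\tau p$ is in $T_m$ (up to scaling). It has $p=\tau<0$ and $q=-\tau-\delta u(z)<0$, so it lies in $(T_m,\emptyset)$. Moreover $\langle p',z+\tau p\rangle=\tau+\delta g(z)$. Note that $\theta<\pi+\alpha$ and $\theta<\pi+\beta$, because $\pi+\alpha,\pi+\beta$ belong to $I_{m+1}$. If $\sigma=+$, then $\beta<\theta<\pi+\alpha$, the signs at $z$ are $(+,-)$, so $g(z)<0$ and $p'<0$ at our point. If $\sigma=-$, then $\alpha<\theta<\pi+\beta$, the signs at $z$ are $(-,+)$, so $g(z)-u(z)>0$ and $\tau+\delta g(z)>\delta(g(z)-u(z))>0$, that is, $p'>0$. In both cases $(T_m,\emptyset)$ meets $\{\sigma p'<0\}$.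

So one of the two removals gives a cell meeting $p'>0$, the other a cell meeting $p'<0$, and (R3) holds. $\square$

**Proposition 16.** Let $p$ be a type-D route for the $\kappa$-balanced set $V$. Then for suitable $\alpha,\beta$ and small $\delta$, $p'$ is a type-N route for $V'$.

*Proof.* **Step 1: reading the sequence.** Take $z(\alpha)\in I_0\cap\Lambda^-$ and $z(\beta)\in I_{m-2}$; then $\alpha<\beta$. Note that $\pi+\alpha$ is a parameter in $I_m$ and $\pi+\beta$ one in $I_{2m-2}$. By Lemma 14, from just after $\beta$ to just after $\pi+\beta$ the circle of $p'$ passes through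
$$(T_{m-2},\{p\}),\ (T_{m-1},\{p\}),\ (T_m,\{p\}),\ (T_m,\emptyset),\ (T_{m+1},\emptyset),\dots,(T_{2m-2},\emptyset),\ (T_{2m-2},\{q\}).$$
These are $3+(m-1)+1=m+3$ cells, and the last is the antipode of the first. Since $t_{m+j}-1=4-t_j$ and $5-t_{m-2}=3$, the levels are
$$2,\ 3,\ 2,\quad 4-t_0,\ 4-t_1,\ \dots,\ 4-t_{m-2},\quad 3 .$$

**Step 2: reading it backwards.** Number the arcs in the reverse direction, starting with the last cell above. With $m'=m+2$ the levels are $r_0=3$, $r_i=4-t_{m-1-i}=4-c_{m-1-i}$ for $1\le i\le m-1$, $r_m=2$, $r_{m+1}=3$, $r_{m+2}=2$. Now $4-c_j=c_{j+2}$ and $c_{-j}=c_j$ for all $j$, and $m+1\equiv0\pmod4$. So $r_i=c_{m+1-i}=c_{-i}=c_i$ for $1\le i\le m-1$. Also $r_0=c_0$, and $c_m=2$, $c_{m+1}=3$, $c_{m+2}=2$. Thus $r_i=c_i$ for $0\le i\le m'$, and $m'\equiv1\pmod4$: this is the type-N sequence.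

**Step 3: the route conditions.** (R1) and (R2) are visible, (R3) is vacuous, and (R4) is vacuous because $V'$ is good by Proposition 13. $\square$

For $m=7$, Step 1 reads $2,3,2,1,2,3,2,1,2,3$, and backwards this is $3,2,1,2,3,2,1,2,3,2$, type N for $m'=9$.

## 10. The tower over the five vectors, and the end of the proofs

**Step 1: building the tower.** In Section 8 we found a type-N route for the $0$-balanced set $V_0$, for which $T_m=\{2,4\}$ is not bad. Propositions 13 and 15 give $V_1=V_0\cup\{p_0,q_0\}$, which is $1$-balanced and good and has a type-D route. Propositions 13 and 16 give $V_2=V_1\cup\{p_1,q_1\}$, which is $2$-balanced and good and has a type-N route. Since $V_2$ is good, its cell $T_m$ is not bad, and Proposition 15 applies again. Continuing alternately we get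
$$V_0\subset V_1\subset V_2\subset\cdots,\qquad V_{\kappa+1}=V_\kappa\cup\{p_\kappa,q_\kappa\},\qquad|V_\kappa|=2\kappa+5,$$
with $V_\kappa$ $\kappa$-balanced for all $\kappa$, and good for all $\kappa\ge1$. In each passage the same small $\delta$ serves (5) and (6): only finitely many smallness conditions are imposed.

**Step 2: the complexes $\Delta_{V_k}$ are $k$-sewable.** By Lemma 11, $\Delta_{V_1}$ is $1$-good, hence $1$-sewable. For $k\ge2$, $\Delta_{V_k}$ is $k$-good, and by Lemma 11 its edge $\{p_{k-1},q_{k-1}\}$ has link $\Delta_{V_{k-1}}$, whose vertex set $V_{k-1}$ consists of all other vertices and which is $(k-1)$-sewable by induction. So $\Delta_{V_k}$ is $k$-sewable, with $2k+5$ vertices.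

**Step 3: proof of Theorem 1.** Fix $k\ge1$. The polytope $P_{V_k}$ has $2k+5$ vertices and $k$-sewable boundary. Applying Proposition 9 repeatedly, one vertex at a time, we get for every $n\ge2k+5$ a simplicial $(2k+1)$-polytope with exactly $n$ vertices and $k$-sewable, in particular $k$-good, boundary. It is a neighborly $(2k+1)$-polytope all of whose missing faces have dimension $k$. $\blacksquare$

Restricting to even $k\ge4$, and taking boundary complexes for (a), the answer to both (a) and (b) is: all even $k\ge4$.

**Step 4: proof of Theorem 2.** Existence for $n\ge2k+5$ is Theorem 1, and for $n=2k+4$ with $k$ odd it is Proposition 7; both give polytopes, hence also spheres. Proposition 5 excludes all other $n$ for spheres, hence also for polytopes. $\blacksquare$
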